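
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}


\title{Connected covers determine the H\"older dimension of Peano continua}

\begin{abstract}
For a metric Peano continuum $X$ let $S_X(\varepsilon)$ be the least number of connected sets of diameter at most $\varepsilon$ that cover $X$. We prove that the growth exponent of $S_X(\varepsilon)$ as $\varepsilon\to0$ equals the infimum of all $\alpha$ such that $X$ is the image of $[0,1]$ under a $\frac1\alpha$-H\"older map. If $S_X(\varepsilon)\le A\varepsilon^{-s}$, we obtain a parametrization with modulus of continuity $h^{1/s}$ up to a factor $\exp\bigl(C\sqrt{\ln(1/h)\,\ln\ln(1/h)}\bigr)$ for small $h$. For every $s>1$ some unbounded factor is needed for some $X$, while for $s=1$ none is. The method is to merge the members of a minimal cover so that the overlap becomes logarithmic, to build trees that refine one another at sparse scales, and to walk around them.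
\end{abstract}

\section{The question and the results}

A \emph{Peano continuum} is a Hausdorff space $X$ for which there is a continuous surjection $[0,1]\to X$. When the topology of $X$ is given by a metric $d$, one may ask how good such a surjection can be. A map $f$ between metric spaces is \emph{$\beta$-H\"older} ($\beta\ge0$) if $d(f(x),f(x'))\le C\,d(x,x')^\beta$ for some constant $C>0$ and all $x,x'$. The \emph{H\"older dimension} of a metric Peano continuum $X$ is
\[
\dim_{\mathrm{H\ddot o}}(X)=\inf\bigl\{\alpha\in(0,\infty]:\text{there is a surjective $\tfrac1\alpha$-H\"older map }[0,1]\to X\bigr\},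
\]
where $\frac1\infty=0$. Every surjection $[0,1]\to X$ is $0$-H\"older, since $X$ is bounded, so $\alpha=\infty$ is always admissible.

A parametrization of $X$ provides covers of $X$ by connected sets, namely the images of short intervals. For $\varepsilon>0$ let $S_X(\varepsilon)$ be the least cardinality of a cover of $X$ by connected subsets of diameter $\le\varepsilon$. It is finite: cut $[0,1]$ into intervals so short that their images under a fixed continuous surjection have diameter $\le\varepsilon$. The \emph{$S$-dimension} of $X$ is
\[
\dim_{\mathsf S}(X)=\limsup_{\varepsilon\to0}\frac{\ln S_X(\varepsilon)}{\ln(1/\varepsilon)} .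
\]
The same cutting gives the inequality
\begin{equation}\label{eq:easy}
\dim_{\mathsf S}(X)\le\dim_{\mathrm{H\ddot o}}(X).
\end{equation}
Indeed, let $f:[0,1]\to X$ be onto with $d(f(t),f(t'))\le C|t-t'|^{1/\alpha}$ and $\alpha<\infty$. Divide $[0,1]$ into $\lceil(C/\varepsilon)^\alpha\rceil$ equal intervals. Their images are connected, have diameter $\le\varepsilon$ and cover $X$. Hence $S_X(\varepsilon)\le(C/\varepsilon)^\alpha+1$ and $\dim_{\mathsf S}(X)\le\alpha$.

Banakh, Martyniuk, Nowak and Strobin \cite{BMNS} ask whether equality always holds in \eqref{eq:easy}. Two simple cases show what the quantities measure. For the square $[0,1]^2$ the number $S_X(\varepsilon)$ is comparable to $\varepsilon^{-2}$ (subdivide into small squares; conversely, a set of diameter $\le\varepsilon$ has area at most $\pi\varepsilon^2$), and the standard square-filling curves are $\frac12$-H\"older. So both dimensions are $2$. In the second case the word ``connected'' matters.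

\begin{example}[Combs]\label{ex:comb}
Let $s>0$, $h_k=k^{-1/s}$, and let $X\subset\mathbb R^2$ be the union of the base $[0,1]\times\{0\}$ and the teeth $\{1/k\}\times[0,h_k]$, $k\ge1$. It is a Peano continuum: run along the base from $(1,0)$ to $(0,0)$, with a round trip on each tooth; the part of the trip after the $k$th tooth stays in $[0,1/k]\times[0,h_k]$, so the resulting map is continuous at the final moment. A connected set that contains the tips of two different teeth must contain the foot of each of them, because a tooth without its foot is open and closed in $X$ without that foot. So if both teeth are higher than $\varepsilon$, the set has diameter $>\varepsilon$. Therefore $S_X(\varepsilon)\ge\#\{k:h_k>\varepsilon\}\ge\varepsilon^{-s}-1$ and $\dim_{\mathsf S}(X)\ge s$, although $X$ lies in the plane and can be covered by $O(\varepsilon^{-2})$ arbitrary sets of diameter $\le\varepsilon$. By \eqref{eq:easy} every parametrization of the comb feels this.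
\end{example}

Thus $S_X$ takes into account the obvious obstruction to moving fast inside $X$, and one may guess that there is no other. The difficulty is that $S_X(\varepsilon)$ is defined for each $\varepsilon$ separately, while a H\"older map has to serve all scales at once, and minimal covers at different scales need not be compatible with one another. Nevertheless the guess is correct.

\begin{theorem}\label{thm:main}
For every metric Peano continuum $X$ we have $\dim_{\mathsf S}(X)=\dim_{\mathrm{H\ddot o}}(X)$.
\end{theorem}

This follows from a quantitative statement.

\begin{theorem}\label{thm:quant}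
Let $X$ be a metric Peano continuum with more than one point, and suppose that $S_X(\varepsilon)\le A\varepsilon^{-s}$ for all $\varepsilon\in(0,1]$, where $A,s>0$ are constants. Then there are $C>0$ and a surjection $f:[0,1]\to X$ such that, for $h=|t-t'|\in(0,1]$ and $\Lambda=\ln(e^2/h)=2+\ln(1/h)$,
\[
d(f(t),f(t'))\le C\,h^{1/s}\exp\bigl(C\sqrt{\Lambda\ln\Lambda}\,\bigr).
\]
\end{theorem}

The exponential factor is smaller than any negative power of $h$ as $h\to0$, so it does not affect exponents. The next theorem says when a factor is needed at all.

\begin{theorem}\label{thm:endpoint}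
\textup{(a)} For every $s>1$ there is an arc $X\subset\ell_2$ with $\dim_{\mathsf S}(X)=s$ and $S_X(\varepsilon)\le C\varepsilon^{-s}$ for $\varepsilon\in(0,1]$ that is not the image of $[0,1]$ under any $\frac1s$-H\"older map.

\textup{(b)} If a metric Peano continuum $X$ satisfies $S_X(\varepsilon)\le A/\varepsilon$ for arbitrarily small $\varepsilon>0$, where $A$ is a constant, then $X$ is a Lipschitz image of $[0,1]$.
\end{theorem}

So for $s>1$ the correction factor in Theorem~\ref{thm:quant} cannot be replaced by a constant, and the infimum that defines the H\"older dimension need not be attained. We do not claim that the particular factor $\exp(C\sqrt{\Lambda\ln\Lambda})$ is optimal.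

Finally, Theorem~\ref{thm:main} can be read as a statement about ordinary box counting in the right metric. Recall that the upper box dimension of a totally bounded metric space is $\limsup_{\varepsilon\to0}\ln B(\varepsilon)/\ln(1/\varepsilon)$, where $B(\varepsilon)$ is the least number of open balls of radius $\varepsilon$ that cover it.

\begin{corollary}\label{cor:box}
Let $X$ be a metric Peano continuum, and for $x,y\in X$ let
\[
\delta(x,y)=\inf\{\operatorname{diam}D: D\subset X\text{ connected},\ x,y\in D\}.
\]
Then $\delta$ is a totally bounded metric on $X$, and $\dim_{\mathrm{H\ddot o}}(X)$ equals the upper box dimension of $(X,\delta)$.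
\end{corollary}

Section~\ref{sec:one} treats $s=1$, where a single scale at a time suffices, and shows the basic device: walk around a tree made of the members of a cover. Section~\ref{sec:overlap} explains the obstacle to using two scales at once, the overlap of the cover, and removes it. Section~\ref{sec:trees} builds the nested trees and the curve, and Section~\ref{sec:scales} chooses the scales. Corollary~\ref{cor:box} and Theorem~\ref{thm:endpoint}(a) are proved in Sections~\ref{sec:box} and~\ref{sec:arc}.

Throughout, a \emph{continuum} is a nonempty compact connected set. The closure of a connected set is connected and has the same diameter, so minimal covers may always be taken to consist of continua.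

\section{One scale: walking around a cover}\label{sec:one}

The \emph{intersection graph} of a family of sets has the members of the family as vertices; two of them are adjacent if they intersect.

\begin{lemma}\label{lem:graph}
Let $A$ be a nonempty connected subset of a topological space, and let $\mathcal F$ be a finite family of closed sets that covers $A$, each member of which meets $A$. Then the intersection graph of $\mathcal F$ is connected.
\end{lemma}

\begin{proof}
Otherwise $\mathcal F$ splits into two nonempty classes such that no member of one meets a member of the other. The unions $P,Q$ of the two classes are closed and disjoint. Then $A$ is the disjoint union of $A\cap P$ and $A\cap Q$, which are nonempty and relatively closed, a contradiction.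
\end{proof}

Applied to $A=X$ and a minimal closed cover, the lemma shows that any two points of $X$ are joined by a chain of at most $S_X(\varepsilon)$ consecutively intersecting sets of diameter $\le\varepsilon$. Hence
\begin{equation}\label{eq:lower}
\varepsilon\,S_X(\varepsilon)\ge\operatorname{diam}X .
\end{equation}
In particular, the hypothesis of Theorem~\ref{thm:quant} can hold only with $s\ge1$.

Our curves will be limits of step functions. The following variant of the Arzel\`a--Ascoli theorem handles all limits in the paper.

\begin{lemma}\label{lem:limit}
Let $X$ be a compact metric space and let $f_M:[0,1]\to X$, $M\ge1$, be functions, not necessarily continuous. Let $w_n>0$ and $\eta_n\to0$ be such that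
\[
d(f_M(t),f_M(t'))\le\eta_n\quad\text{whenever } M\ge n\ge1\text{ and }|t-t'|<w_n .
\]
Suppose that every point of $X$ is at distance $\le\varepsilon_M$ from some value of $f_M$, where $\varepsilon_M\to0$. Then a subsequence of $(f_M)$ converges uniformly to a continuous surjection $f:[0,1]\to X$, and $d(f(t),f(t'))\le\eta_n$ whenever $n\ge1$ and $|t-t'|<w_n$.
\end{lemma}

\begin{proof}
By compactness and a diagonal argument, some subsequence converges at all rational points of $[0,1]$. Given $n$, choose a finite set $Q$ of rationals in $[0,1]$ such that every $t\in[0,1]$ is at distance $<w_n$ from some $u\in Q$. For $M,M'\ge n$ in the subsequence, comparing the values at $t$ with those at $u$ we get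
\[
d(f_M(t),f_{M'}(t))\le2\eta_n+\max_{u\in Q}d(f_M(u),f_{M'}(u)) .
\]
Since $\eta_n\to0$, the subsequence is uniformly Cauchy, and it converges uniformly to some $f$ because $X$ is complete. The estimates pass to the pointwise limit, and they make $f$ continuous. Finally, let $x\in X$. For each $M$ in the subsequence there is $u$ with $d(f_M(u),x)\le\varepsilon_M$, so the distance from $x$ to $f([0,1])$ is at most $\varepsilon_M+\sup_td(f_M(t),f(t))$. This tends to $0$, and $f([0,1])$ is compact, so $x\in f([0,1])$.
\end{proof}

Now the device itself. Recall that a finite tree with $N$ nodes has a closed walk, the \emph{depth-first walk}, that visits all nodes and traverses each edge exactly twice; it has $2(N-1)$ steps.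

\begin{proof}[Proof of Theorem \ref{thm:endpoint}\textup{(b)}]
Choose $\varepsilon_1>\varepsilon_2>\cdots\to0$ with $N_M=S_X(\varepsilon_M)\le A/\varepsilon_M$. Cover $X$ by $N_M$ continua of diameter $\le\varepsilon_M$. By Lemma~\ref{lem:graph} their intersection graph is connected; take a spanning tree and its depth-first walk $a_0,\dots,a_q$, $q=2(N_M-1)$. Choose a point $x_a$ in each member $a$ of the cover. Divide $[0,1]$ into $q+1$ consecutive intervals of equal length, and let $f_M$ be equal to $x_{a_i}$ on the $i$th of them, $0\le i\le q$ (the intervals are closed on the left and open on the right, except that the last one is closed). If $|t-t'|=h$, the corresponding indices differ by at most $(q+1)h+1\le2N_Mh+1$. One step changes the value by at most $2\varepsilon_M$, because consecutive sets intersect. Hence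
\begin{equation}\label{eq:onescale}
d(f_M(t),f_M(t'))\le2\varepsilon_M(2N_Mh+1)\le4Ah+2\varepsilon_M .
\end{equation}
The walk visits every member of the cover, so every point of $X$ is at distance $\le\varepsilon_M$ from some value of $f_M$. Lemma~\ref{lem:limit} applies with $w_n=1/n$ and $\eta_n=4A/n+2\varepsilon_n$. Passing to the limit in \eqref{eq:onescale} along the subsequence, we see that the limit $f$ is $4A$-Lipschitz.
\end{proof}

Part (b) can also be obtained by other means: the hypothesis implies that the one-dimensional Hausdorff measure of $X$ is at most $A$, and a metric continuum of finite one-dimensional measure is a Lipschitz image of $[0,1]$ (Eilenberg and Harrold \cite{EH}; see also \cite[Ch.~4]{AT}). The argument above is the one that we generalize.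

\medskip
\noindent\textbf{Why one scale is not enough for $s>1$.} If $N_M\approx\varepsilon_M^{-s}$, the first inequality in \eqref{eq:onescale} gives a bound of order $h^{1/s}$ only for $h$ of order $1/N_M$. Smaller $h$ can be left to finer scales, but for larger $h$ an arbitrary spanning tree may indeed be bad. Cut the unit square into $N$ equal squares and let the tree be the path that traverses the rows one after another, in alternating directions. The walk crosses a whole row, and moves by a distance about $1$, in time $h\approx\frac12N^{-1/2}$, whereas a displacement of order $h^{1/2}\approx N^{-1/4}$ is required. A good walk has to finish a large piece of the space before it leaves for the next piece, and this on all scales larger than $\varepsilon_M$. So the tree at scale $\varepsilon_{n+1}$ should come from the tree at scale $\varepsilon_n$ by replacing each node by a small tree.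

\section{Two scales: overlap and how to reduce it}\label{sec:overlap}

Suppose that we have a tree whose nodes are the members of a coarse cover, and a fine cover. Replace each coarse set $A$ by a spanning tree on the fine sets that meet $A$; this is possible by Lemma~\ref{lem:graph}. A fine set is then used once for every coarse set it meets. If this happens often, the new tree has many more nodes than the fine cover has members, and the walk becomes too long. The following example shows that this danger is real.

\begin{example}[Hedgehog]\label{ex:hedgehog}
Let $X$ consist of $N\ge2$ segments (spines) of length $1$ glued at a common endpoint $o$, with the path metric. A set of diameter $\le1$ contains at most one of the $N$ tips, and if it contains a tip, it lies in the spine of that tip. So $S_X(1)=N$, and in a minimal cover each set contains exactly one tip and covers all of its spine except perhaps $o$. After passing to closures, the cover consists of the $N$ spines and has overlap $N$ at $o$: there is no choice. Now cut each spine into $p$ equal pieces. Each spine meets its own $p$ pieces and the innermost pieces of the other $N-1$ spines. Replacing spines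 by trees of pieces yields $N(p+N-1)$ nodes in place of $Np$ pieces. If $N$ is large compared with $p$, this is too many by a factor of about $N/p$. The cure is to declare all spines to be one coarse set: its diameter is $2$ instead of $1$, and each piece is used once.
\end{example}

In general we have to merge coarse sets into groups. Merging nothing may leave an overlap as large as $N$, and merging everything destroys the diameters. The next lemma is a compromise in which both the overlap and the increase of the diameters are logarithmic. It is a version of the ``sparse covers'' of Awerbuch and Peleg. One grows a group from one set by adding layers of neighbors, and stops as soon as one more layer would at most double the group. The size can more than double at most $\log_2N$ times, so the group has small radius. The next layer, which separates the group from what follows, is not larger than the group, so at least half of the sets can be grouped in this way with no overlap at all. The remaining sets are treated in later rounds.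

\begin{lemma}\label{lem:coarsen}
Let $(E_i)_{i\in I}$ be a finite family of nonempty subsets of a set $V$, $|I|=N\ge1$, and put $\ell=1+\log_2N$. There is a partition of $I$ into nonempty sets $I_1,\dots,I_q$ such that, with $T_j=\bigcup_{i\in I_j}E_i$, the following holds.
\begin{enumerate}
\item[\textup{(i)}] Every $v\in V$ lies in $T_j$ for at most $\ell$ indices $j$.
\item[\textup{(ii)}] Any $i,i'\in I_j$ are joined by a chain $i=i_0,i_1,\dots,i_p=i'$ in $I_j$ with $E_{i_r}\cap E_{i_{r+1}}\ne\emptyset$ for $0\le r<p$ and with $p+1\le2\ell$ members.
\end{enumerate}
\end{lemma}

\begin{proof}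
We work in rounds. Let $R\subset I$ be the set of indices that are not yet assigned at the beginning of a round; initially $R=I$. Put $U=R$, and while $U\ne\emptyset$, do the following.
\begin{itemize}
\item Pick $i\in U$. Put $Y_0=\{i\}$ and let $Y_{k+1}$ be the set of all $i'\in U$ such that $E_{i'}$ meets $E_{i''}$ for some $i''\in Y_k$. Since the sets $E_i$ are nonempty, $Y_k\subset Y_{k+1}$.
\item Let $k\ge0$ be the least number with $|Y_{k+1}|\le2|Y_k|$. Before $k$ each step more than doubled the size, so $2^k\le|Y_k|\le N$ and $k\le\log_2N$.
\item Make $Y_k$ one of the sets $I_j$, and replace $U$ by $U\setminus Y_{k+1}$.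
\end{itemize}
The round ends when $U=\emptyset$, and the next one starts with the indices of $R$ that were not put into any $I_j$, if there are any.

For an index $i'$ that remains in $U$, the set $E_{i'}$ is disjoint from all $E_{i''}$ with $i''\in Y_k$. Hence the sets $T_j$ produced in one round are pairwise disjoint, and $v\in V$ lies in at most one of them. In one round the removed sets $Y_{k+1}$ partition $R$, so the number of assigned indices is $\sum|Y_k|\ge\frac12\sum|Y_{k+1}|=\frac12|R|$. If a round takes place after $p$ completed rounds, then $1\le|R|\le2^{-p}N$, so $p\le\log_2N$. Thus there are at most $\lfloor\log_2N\rfloor+1\le\ell$ rounds, which proves (i).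

Each index of $Y_k$ is joined to the starting index by a chain with at most $k+1$ members, all in $Y_k$. So two indices of $Y_k$ are joined by a chain with at most $2k+1\le2\ell$ members, which proves (ii).
\end{proof}

In Example~\ref{ex:hedgehog}, with $E_i$ the set of pieces that meet the $i$th spine and $N\ge3$, the procedure starts with one spine, finds that $Y_1$ is everything, and merges all the spines.

\section{Many scales: nested trees}\label{sec:trees}

The following proposition combines the two devices. Here $\varepsilon_n$ are the scales, $N_n$ the sizes of minimal covers, and $\ell_n$ the logarithmic losses of Lemma~\ref{lem:coarsen}. The number $K_n$ will bound the number of nodes of the $n$th tree, and $w_n$ is the time that the curve will take for a step which is first visible in the $n$th tree.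

\begin{proposition}\label{prop:main}
Let $X$ be a metric Peano continuum and $\varepsilon_0>\varepsilon_1>\cdots>0$ with $\varepsilon_0\ge\operatorname{diam}X$. Put $N_n=S_X(\varepsilon_n)$ (so $N_0=1$) and $\ell_n=1+\log_2N_n$, and assume that
\begin{equation}\label{eq:sparse}
8\ell_{n+1}\varepsilon_{n+1}\le\varepsilon_n\qquad(n\ge0).
\end{equation}
Let $K_n=N_n\prod_{k<n}\ell_k$ and $w_n=2^{-n-1}/K_n$. Then there is a continuous surjection $f:[0,1]\to X$ such that for all $n\ge1$
\[
|t-t'|<w_n\ \Longrightarrow\ d(f(t),f(t'))\le8\ell_n\varepsilon_n .
\]
\end{proposition}

\begin{proof}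
For each $n$ choose a cover $\mathcal A_n$ of $X$ by $N_n$ continua of diameter $\le\varepsilon_n$. Fix $M\ge1$. We construct a step function $f_M$ that uses the scales $\varepsilon_0,\dots,\varepsilon_M$, with estimates that do not depend on $M$, and then let $M\to\infty$. The objects constructed in Steps 1 and 2 depend on $M$, which we do not show in the notation.

\medskip
\noindent\textbf{Step 1: coarse sets made of fine sets.} A set $A\in\mathcal A_n$ need not be a union of finer sets, so we replace it by the collection of the finer sets that meet it. What has to be controlled is how often a finer set is used. Therefore Lemma~\ref{lem:coarsen} is applied to these collections, and not to the sets $A$ themselves. This requires the finer sets to be in their final form, so we begin with the finest scale $M$ and proceed toward the coarsest.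

For $n=M,M-1,\dots,0$ we construct finite indexed families $\mathcal V_n$ of \emph{vertices}. Each vertex $V$ has a \emph{realization} $|V|\subset X$, which is a continuum; for families and trees, $|\cdot|$ denotes the number of members or nodes. The realizations of the members of $\mathcal V_n$ will cover $X$ and have diameter at most a number $\delta_n$, and $|\mathcal V_n|\le N_n$. Two vertices of $\mathcal V_n$ are \emph{adjacent} if their realizations intersect. (Since the families are indexed, two members that coincide as sets count as different vertices.)

Let $\mathcal V_M=\mathcal A_M$ with $|A|=A$ and $\delta_M=\varepsilon_M$. Given $\mathcal V_{n+1}$, put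
\[
\tilde A=\{V\in\mathcal V_{n+1}:|V|\cap A\ne\emptyset\}\qquad(A\in\mathcal A_n).
\]
This is a nonempty set, and by Lemma~\ref{lem:graph} it is connected as a subgraph of the adjacency graph of $\mathcal V_{n+1}$. The set $\bigcup_{V\in\tilde A}|V|$ has diameter at most $\varepsilon_n+2\delta_{n+1}$, as each of its points is within $\delta_{n+1}$ of $A$. Apply Lemma~\ref{lem:coarsen} to the family $(\tilde A)_{A\in\mathcal A_n}$ of subsets of $\mathcal V_{n+1}$. Let $\mathcal V_n$ be the indexed family of the resulting sets $T\subset\mathcal V_{n+1}$, and put $|T|=\bigcup_{V\in T}|V|$. We check the required properties.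

\begin{itemize}
\item $1\le|\mathcal V_n|\le|\mathcal A_n|=N_n$.
\item Every $V\in\mathcal V_{n+1}$ belongs to at least one member of $\mathcal V_n$, because $|V|$ meets some $A\in\mathcal A_n$. It belongs to at most $\ell_n$ of them by Lemma~\ref{lem:coarsen}(i). In particular, the realizations $|T|$ cover $X$.
\item For $T\in\mathcal V_n$ the subgraph induced on $T\subset\mathcal V_{n+1}$ is connected: it contains the connected subgraphs $\tilde A$ of which $T$ is the union, and by Lemma~\ref{lem:coarsen}(ii) any two of these are linked by a chain in which consecutive members have a common vertex. Hence $|T|$ is a continuum.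
\item A chain as in Lemma~\ref{lem:coarsen}(ii) has at most $2\ell_n$ members, so two points of $|T|$ are joined by at most $2\ell_n$ consecutively intersecting sets of diameter $\le\varepsilon_n+2\delta_{n+1}$. Thus
\[
\operatorname{diam}|T|\le2\ell_n(\varepsilon_n+2\delta_{n+1})=:\delta_n .
\]
\end{itemize}

The recursion for $\delta_n$ does not accumulate losses, and this is where \eqref{eq:sparse} is used. We claim that $\delta_n\le4\ell_n\varepsilon_n$ for all $n\le M$. This is true for $n=M$. If it is true for $n+1$, then $2\delta_{n+1}\le8\ell_{n+1}\varepsilon_{n+1}\le\varepsilon_n$, so $\delta_n\le2\ell_n\cdot2\varepsilon_n$.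

\medskip
\noindent\textbf{Step 2: trees.} For $n=0,1,\dots,M$, now from coarse to fine, we construct finite trees $\Theta_n$ and surjective labelings $\lambda_n$ of the nodes of $\Theta_n$ by elements of $\mathcal V_n$ such that adjacent nodes have labels with intersecting realizations. Several nodes may have the same label.

Since $N_0=1$, the family $\mathcal V_0$ has one element, and $\Theta_0$ is a single node with this label. Given $\Theta_n$ with $n<M$, replace each node $a$ by a tree $\Sigma_a$ as follows (see Figure~\ref{fig:tree}). The label $U=\lambda_n(a)$ is a subset of $\mathcal V_{n+1}$ on which the adjacency graph is connected. Let $\Sigma_a$ be a copy of a spanning tree of this graph, its nodes labeled by the corresponding elements of $U$. For each edge $ab$ of $\Theta_n$ the realizations of $\lambda_n(a)$ and $\lambda_n(b)$ intersect, so there are nodes $a'\in\Sigma_a$ and $b'\in\Sigma_b$ whose labels have intersecting realizations. Add one edge $a'b'$. The resulting graph $\Theta_{n+1}$ is a tree, since contracting the subtrees $\Sigma_a$ turns it into the tree $\Theta_n$. Its labeling is onto $\mathcal V_{n+1}$, because each $V\in\mathcal V_{n+1}$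 lies in some $U\in\mathcal V_n$.

\begin{figure}[t]
\centering
\begin{tikzpicture}[dot/.style={circle,fill,inner sep=1.4pt},rep/.style={circle,draw,fill=white,inner sep=1.8pt}]
\node[dot] (a) at (0,0) {};
\node[dot] (b) at (1.1,0.8) {};
\node[dot] (c) at (2.2,0) {};
\draw[very thick] (a)--(b)--(c);
\node at (0,-0.35) {$a$};
\node at (1.1,1.15) {$b$};
\node at (2.2,-0.35) {$c$};
\node at (1.1,-1.2) {$\Theta_n$};
\draw[gray] (4.6,0) ellipse (0.95 and 0.75);
\draw[gray] (6.9,0.8) ellipse (0.95 and 0.75);
\draw[gray] (9.2,0) ellipse (0.95 and 0.75);
\node[dot] (a1) at (4.0,-0.2) {};
\node[dot] (a2) at (4.6,0.35) {};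
\node[rep] (a3) at (5.1,-0.2) {};
\draw (a1)--(a2)--(a3);
\node[rep] (b1) at (6.3,0.9) {};
\node[dot] (b2) at (6.9,1.2) {};
\node[dot] (b3) at (6.8,0.4) {};
\node[dot] (b4) at (7.5,0.8) {};
\draw (b1)--(b2)--(b4);
\draw (b2)--(b3);
\node[dot] (c1) at (8.7,0.1) {};
\node[dot] (c2) at (9.2,-0.35) {};
\node[dot] (c3) at (9.7,0.2) {};
\draw (c1)--(c2)--(c3);
\draw[very thick] (a2)--(b1);
\draw[very thick] (b4)--(c1);
\node at (3.9,0.95) {$\Sigma_a$};
\node at (6.9,1.85) {$\Sigma_b$};
\node at (9.9,0.95) {$\Sigma_c$};
\node at (6.9,-1.2) {$\Theta_{n+1}$};
\end{tikzpicture}
\caption{Passing from $\Theta_n$ to $\Theta_{n+1}$. Each node of $\Theta_n$ becomes a small tree (inside an ellipse) on the finer vertices that form its label. Each edge of $\Theta_n$ lifts to exactly one edge (thick). A finer vertex that belongs to several labels is repeated: the two white nodes carry the same label. The coarsening lemma bounds the number of such repetitions.}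
\label{fig:tree}
\end{figure}

Let us count nodes. Let $c_n$ be the maximal number of nodes of $\Theta_n$ with the same label. The nodes of $\Theta_{n+1}$ with label $V$ correspond to the nodes $a$ of $\Theta_n$ with $V\in\lambda_n(a)$. At most $\ell_n$ members of $\mathcal V_n$ contain $V$, and each of them labels at most $c_n$ nodes. So $c_{n+1}\le\ell_nc_n$. Since $c_0=1$,
\[
|\Theta_n|\le|\mathcal V_n|\,c_n\le N_n\prod_{k<n}\ell_k=K_n .
\]

The rule $\Sigma_a\mapsto a$ projects the nodes of $\Theta_{n+1}$ to those of $\Theta_n$, and the realization of the label of a node is contained in the realization of the label of its projection. Let $\rho_n$ be the composed projection from the nodes of $\Theta_M$ to the nodes of $\Theta_n$. By construction each edge of $\Theta_n$ lifts to exactly one edge of $\Theta_{n+1}$, and the other edges of $\Theta_{n+1}$ are collapsed by the projection. Inductively, exactly $|\Theta_n|-1$ edges $ab$ of $\Theta_M$ satisfy $\rho_n(a)\ne\rho_n(b)$. The \emph{level} of an edge $ab$ of $\Theta_M$ is the least $n$ with $\rho_n(a)\ne\rho_n(b)$; it lies in $\{1,\dots,M\}$, as $\Theta_0$ has one node and $\rho_M$ is the identity. Since $\rho_n$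 factors through $\rho_m$ for $m\ge n$, we have
\[
\rho_m(a)\ne\rho_m(b)\iff m\ge\text{level of }ab ,
\]
and at most $K_n$ edges have level $n$.

\medskip
\noindent\textbf{Step 3: the walk and its clock.} Let $a_0,a_1,\dots,a_q$ be the depth-first walk in $\Theta_M$. We want the walk to be slow where it passes from one large region to another, so that in a short time there can be at most one such passage. So let a step along an edge of level $n$ take time $w_n$: put $\tau_i=w_n$ if the edge $a_ia_{i+1}$ has level $n$, $t_0=0$, and $t_{i+1}=t_i+\tau_i$. There are at most $2K_n$ steps of level $n$, so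
\[
t_q\le\sum_{n=1}^M2K_nw_n=\sum_{n=1}^M2^{-n}\le1 .
\]
Choose $x_a\in|\lambda_M(a)|$ for every node $a$ of $\Theta_M$. Let $f_M(t)=x_{a_i}$ for $t\in[t_i,t_{i+1})$, $0\le i<q$, and $f_M(t)=x_{a_q}$ for $t\in[t_q,1]$.

\smallskip
\emph{Claim. If $1\le n\le M$ and $|t-t'|<w_n$, then $d(f_M(t),f_M(t'))\le2\delta_n\le8\ell_n\varepsilon_n$.}
\smallskip

Let $t<t'$, and let $i\le j$ be the indices used in the definition of $f_M(t)$ and $f_M(t')$. For $i\le p<j$ the step $p\to p+1$ is completed at the time $t_{p+1}\in(t,t']$. The numbers $w_k$ are decreasing in $k$, because $N_k$ and $\prod_{i<k}\ell_i$ are nondecreasing. If two of these steps, $p\to p+1$ and $r\to r+1$ with $p<r$, had level $\le n$, then $t'-t>t_{r+1}-t_{p+1}\ge\tau_r\ge w_n$, a contradiction. So at most one of the steps has level $\le n$; that is, $\rho_n$ changes at most once along $a_i,\dots,a_j$. If it does not change, both $f_M(t)$ and $f_M(t')$ lie in one set $|\lambda_n(b)|$, which has diameter $\le\delta_n$. If it changes from $b$ to $b'$ at the step $p\to p+1$, then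
\[
\emptyset\ne|\lambda_M(a_p)|\cap|\lambda_M(a_{p+1})|\subset|\lambda_n(b)|\cap|\lambda_n(b')| ,
\]
and $f_M(t)\in|\lambda_n(b)|$, $f_M(t')\in|\lambda_n(b')|$ are at distance $\le2\delta_n$. This proves the claim.

\medskip
\noindent\textbf{Step 4: the limit.} All elements of $\mathcal V_M=\mathcal A_M$ occur as labels and the walk visits all nodes. So $f_M$ has a value in every member of $\mathcal A_M$, and every point of $X$ is at distance $\le\varepsilon_M$ from some value of $f_M$. By \eqref{eq:sparse}, $\varepsilon_n\le\varepsilon_{n-1}/8$, so $\varepsilon_n\to0$ and $\eta_n=8\ell_n\varepsilon_n\le\varepsilon_{n-1}\to0$. The claim holds for all $M\ge n$ with the same $w_n$ and $\eta_n$. Lemma~\ref{lem:limit} now provides $f$.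
\end{proof}

\section{The choice of scales}\label{sec:scales}

Put $\varepsilon_n=e^{-L_n}$ and suppose $S_X(\varepsilon)\le A\varepsilon^{-s}$. If $w_{n+1}\le h<w_n$, Proposition~\ref{prop:main} bounds the displacement by $8\ell_ne^{-L_n}$, while for $\ln(1/h)\le\ln(1/w_{n+1})$ we only have a bound of about $sL_{n+1}+\sum_{k\le n}\ln\ell_k$. Compared with $h^{1/s}$, the loss in the exponent is of order
\[
(L_{n+1}-L_n)+\sum_{k\le n}\ln\ell_k ,\qquad\text{where }\ln\ell_k\approx\ln L_k .
\]
Small gaps mean many scales, each of which contributes a logarithm; large gaps are a loss in themselves. If the gaps near $L$ have size $g$, there are about $L/g$ scales and the loss is about $g+\frac Lg\ln L$, which is smallest for $g\approx\sqrt{L\ln L}$. The sequence $m^2\ln m$ has gaps of this order, about $2m\ln m$, and this explains both the choice below and the form of Theorem~\ref{thm:quant}. Scales in geometric progression, apart from violating \eqref{eq:sparse}, would give a loss of order $L\ln L$, larger than the main term.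

\begin{proof}[Proof of Theorem \ref{thm:quant}]
We may assume that $\operatorname{diam}X=1$. Indeed, let $D=\operatorname{diam}X>0$ and pass to the metric $d/D$. The number $S_X(\varepsilon)$ becomes $S_X(D\varepsilon)$. For $\varepsilon\in(0,1]$ this is at most $AD^{-s}\varepsilon^{-s}$ if $D\varepsilon\le1$, and at most $S_X(1)\le A\le A\varepsilon^{-s}$ otherwise. So the hypothesis remains true with another $A$. The conclusion for $d/D$ gives the conclusion for $d$ with another $C$. Now \eqref{eq:lower} reads
\begin{equation}\label{eq:lower1}
S_X(\varepsilon)\ge1/\varepsilon .
\end{equation}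

Let $n_0\ge3$ be an integer to be fixed in a moment, and write $m=n+n_0$. Let $L_0=0$, $L_n=m^2\ln m$ for $n\ge1$, and $\varepsilon_n=e^{-L_n}$. Put $A^+=\max(A,1)$ and $B=1+\log_2A^++s/\ln2$. Since $L_n\le m^3$, for $n\ge1$
\[
\ell_n=1+\log_2N_n\le1+\log_2A^++\frac{s}{\ln2}L_n\le Bm^3 ,
\]
while $\ell_0=1$. For all $n\ge0$ we have $L_{n+1}-L_n\ge2m\ln m$: for $n\ge1$ the difference is at least $\bigl((m+1)^2-m^2\bigr)\ln m$, and for $n=0$ it is $(m+1)^2\ln(m+1)$. Therefore \eqref{eq:sparse} holds as soon as $\ln(8B)+3\ln(m+1)\le2m\ln m$ for all $m\ge n_0$. Since $B$ does not depend on $n_0$, we can fix $n_0$ with this property. Take $f$ from Proposition~\ref{prop:main}. Below, $c$ denotes constants independent of $n,t,t'$, possibly different at each occurrence.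

Let $n\ge1$. Since $m\ge3$, we have $\ln m\ge1$ and $\ln(m+1)\le2\ln m$. So
\[
L_{n+1}-L_n=(2m+1)\ln(m+1)+m^2\ln\bigl(1+\tfrac1m\bigr)\le 6m\ln m+m\le7m\ln m
\]
and
\[
\sum_{k\le n}\ln\ell_k\le n(\ln B+3\ln m)\le c\,m\ln m .
\]
Consequently
\begin{align*}
\ln\frac1{w_{n+1}}&=(n+2)\ln2+\ln N_{n+1}+\sum_{k\le n}\ln\ell_k\\
&\le(n+2)\ln2+\ln A^++sL_{n+1}+c\,m\ln m\le sL_n+c\,m\ln m .
\end{align*}

Let $h=|t-t'|$ with $w_{n+1}\le h<w_n$, $n\ge1$. Then $\ln(1/h)\le sL_n+c\,m\ln m$, and hence $e^{-L_n}\le h^{1/s}e^{c\,m\ln m}$. By Proposition~\ref{prop:main},
\[
d(f(t),f(t'))\le8\ell_ne^{-L_n}\le8Bm^3\,h^{1/s}e^{c\,m\ln m}\le h^{1/s}e^{c\,m\ln m} .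
\]
It remains to express $m\ln m$ in terms of $h$. Since $w_n\le1/N_n$, by \eqref{eq:lower1}
\[
\Lambda\ge\ln\frac1h\ge\ln\frac1{w_n}\ge\ln N_n\ge L_n=m^2\ln m .
\]
In particular $\Lambda\ge m$, so $\Lambda\ln\Lambda\ge m^2\ln m\cdot\ln m$ and $\sqrt{\Lambda\ln\Lambda}\ge m\ln m$. This is the asserted bound for $0<h<w_1$ (note that $w_n$ decreases to $0$). For $w_1\le h\le1$ it holds if $C\ge w_1^{-1/s}$, since $d\le1$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
By \eqref{eq:easy} we have to prove $\dim_{\mathrm{H\ddot o}}(X)\le s_0$, where $s_0=\dim_{\mathsf S}(X)$. This is trivial if $s_0=\infty$. If $X$ is a point, both dimensions are $0$. Otherwise let $s_0<s<\alpha<\infty$. By the definition of $\limsup$ there is $\varepsilon_*\in(0,1)$ with $S_X(\varepsilon)\le\varepsilon^{-s}$ for $\varepsilon\le\varepsilon_*$. For $\varepsilon\in[\varepsilon_*,1]$ we have $S_X(\varepsilon)\le S_X(\varepsilon_*)\le S_X(\varepsilon_*)\varepsilon^{-s}$. So the hypothesis of Theorem~\ref{thm:quant} is satisfied, and we obtain a surjection $f$ with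
\[
d(f(t),f(t'))\le Ch^{1/\alpha}\cdot h^{1/s-1/\alpha}\exp\bigl(C\sqrt{\Lambda\ln\Lambda}\,\bigr),\qquad h=|t-t'| .
\]
Since $1/s-1/\alpha>0$ and $\sqrt{\Lambda\ln\Lambda}=o(\ln(1/h))$ as $h\to0$, the product of the last two factors is bounded on $(0,1]$. So $f$ is $\frac1\alpha$-H\"older and $\dim_{\mathrm{H\ddot o}}(X)\le\alpha$. Let $\alpha\downarrow s_0$.
\end{proof}

\section{Box dimension in the metric of connected sets}\label{sec:box}

\begin{proof}[Proof of Corollary \ref{cor:box}]
First, $\delta$ is a metric with $\delta\ge d$. It is finite because $D=X$ is allowed, and $\delta(x,x)=0$ because $D=\{x\}$ is. The triangle inequality holds because the union of two connected sets $D,D'$ with a common point is connected and has diameter at most $\operatorname{diam}D+\operatorname{diam}D'$.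

The open $\delta$-ball of radius $\varepsilon$ about $x$ is the union of all connected sets of $d$-diameter $<\varepsilon$ that contain $x$. Hence it is connected, and its $d$-diameter is at most $2\varepsilon$. Conversely, a nonempty connected set of $d$-diameter $\le\varepsilon$ lies in the open $\delta$-ball of radius $2\varepsilon$ about any of its points. So if $B(\varepsilon)$ is the least number of open $\delta$-balls of radius $\varepsilon$ that cover $X$, then
\[
S_X(2\varepsilon)\le B(\varepsilon),\qquad B(2\varepsilon)\le S_X(\varepsilon).
\]
The second inequality shows that $(X,\delta)$ is totally bounded. Since $\ln(1/(2\varepsilon))/\ln(1/\varepsilon)\to1$, the upper box dimension of $(X,\delta)$ is $\dim_{\mathsf S}(X)$, which equals $\dim_{\mathrm{H\ddot o}}(X)$ by Theorem~\ref{thm:main}.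
\end{proof}

\section{An arc without an optimal parametrization}\label{sec:arc}

The number $S_X(\varepsilon)$ sees one scale, while a parametrization must pay for all scales out of the same interval $[0,1]$. So we put one after another, for $k=1,2,\dots$, polygonal arcs each of which is expensive at scale $2^{-k}$. A $\frac1s$-H\"older parametrization would have to spend on each of them an amount of time bounded from below.

\begin{proof}[Proof of Theorem \ref{thm:endpoint}\textup{(a)}]
\emph{Construction.} Let $s>1$, $r_k=2^{-k}$ and $M_k=\lfloor2^{ks}\rfloor$ for $k\ge1$, and let $e_{k,i}$ ($k\ge1$, $0\le i\le M_k$) be orthonormal vectors in $\ell_2$. Put $q_1=0$. Given $q_k$, let $Z_k$ be the polygonal path with the consecutive vertices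
\[
q_k+r_k(e_{k,i}-e_{k,0}),\qquad i=0,1,\dots,M_k ,
\]
which starts at $q_k$, and let $q_{k+1}=q_k+r_k(e_{k,M_k}-e_{k,0})$ be its endpoint.

The vertices of $Z_k$ are affinely independent, so two segments of $Z_k$ have in common only the vertices they share, and $Z_k$ is an arc. Distinct vertices of $Z_k$ are at distance $\sqrt2\,r_k$. The diameter of a convex hull of finitely many points is attained at two of these points, so $\operatorname{diam}Z_k=\sqrt2\,r_k$. Hence $q_k$ converges to some $q_\infty$. Let
\[
X=\{q_\infty\}\cup\bigcup_{k\ge1}Z_k .
\]

\emph{$X$ is an arc.} Consider the block-$j$ coordinates of a point, those along the vectors $e_{j,\cdot}$. On $Z_k$ the block-$j$ part is $r_j(e_{j,M_j}-e_{j,0})\ne0$ for $j<k$ and $0$ for $j>k$, and the block-$k$ part runs injectively from $0$ to $r_k(e_{k,M_k}-e_{k,0})$. Let $k<k'$ and $x\in Z_k\cap Z_{k'}$. The block-$k$ part of $x$, seen on $Z_{k'}$, is $r_k(e_{k,M_k}-e_{k,0})$; so $x=q_{k+1}$. If $k'>k+1$, then the block-$(k+1)$ part of $x$ is $0$ on $Z_k$ but nonzero on $Z_{k'}$, which is impossible. So $Z_k$ and $Z_{k'}$ meet only if $k'=k+1$, and then only at $q_{k+1}$. Also $q_\infty\notin Z_k$, because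 all blocks of $q_\infty$ are nonzero. Therefore, traversing $Z_1,Z_2,\dots$ on the intervals $[0,\frac12],[\frac12,\frac34],\dots$ and sending $1$ to $q_\infty$, we obtain an injective map of $[0,1]$ onto $X$. It is continuous at $1$ because the tails $\{q_\infty\}\cup\bigcup_{k\ge m}Z_k$ have diameter at most $\sum_{k\ge m}\sqrt2\,2^{-k}\to0$. So $X$ is an arc.

\emph{Upper bound for $S_X$.} Let $\varepsilon\in(0,1]$ and let $m\ge1$ be the least integer with $2\sqrt2\,2^{-m}\le\varepsilon$. Since $\varepsilon<\sqrt2$, we have $m\ge2$, and by minimality $2^m<4\sqrt2/\varepsilon$. The tail $\{q_\infty\}\cup\bigcup_{k\ge m}Z_k$ is connected and has diameter at most $\sum_{k\ge m}\sqrt2\,2^{-k}=2\sqrt2\,2^{-m}\le\varepsilon$. For $k<m$ we have $2\sqrt2\,r_k>\varepsilon$. So each of the $M_k$ segments of $Z_k$, having length $\sqrt2\,r_k$, splits into at most $\sqrt2\,r_k/\varepsilon+1\le3\sqrt2\,r_k/\varepsilon$ segments of length $\le\varepsilon$. Since $M_kr_k\le2^{k(s-1)}$,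
\[
S_X(\varepsilon)\le1+\frac{3\sqrt2}\varepsilon\sum_{k<m}2^{k(s-1)}\le1+\frac{3\sqrt2}\varepsilon\cdot\frac{2^{m(s-1)}}{2^{s-1}-1}\le1+\frac{3\sqrt2}{\varepsilon}\cdot\frac{(4\sqrt2/\varepsilon)^{s-1}}{2^{s-1}-1}\le C\varepsilon^{-s} .
\]
Here $s>1$ is used: the geometric sum is dominated by its last term.

\emph{Lower bound for $S_X$.} A set of diameter $\le2^{-k}$ contains at most one of the $M_k+1$ vertices of $Z_k$, so $S_X(2^{-k})>M_k\ge\frac12\,2^{ks}$. Together with the upper bound this gives $\dim_{\mathsf S}(X)=s$.

\emph{No $\frac1s$-H\"older surjection.} Suppose that $f:[0,1]\to X$ is onto and $d(f(t),f(t'))\le C|t-t'|^{1/s}$. Let $g:X\to[0,1]$ be a homeomorphism, and put $\varphi=g\circ f$, a continuous map of $[0,1]$ onto itself. Each segment $\sigma$ of each $Z_k$ corresponds to an interval $g(\sigma)=[a,b]$, whose ends are the images of the ends of $\sigma$, and the open intervals $(a,b)$ for distinct segments are disjoint. We claim that there are $u<v$ with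
\[
\{\varphi(u),\varphi(v)\}=\{a,b\},\qquad\varphi((u,v))\subset(a,b).
\]
Choose $p,p'$ with $\varphi(p)=a$, $\varphi(p')=b$. Suppose $p<p'$; the other case becomes this one when the parameter $t$ is replaced by $1-t$. Let $v$ be the least $t\ge p$ with $\varphi(t)=b$, and let $u$ be the largest $t\le v$ with $\varphi(t)=a$. Then $p\le u<v$, and $\varphi$ takes neither the value $a$ nor the value $b$ on $(u,v)$. By the intermediate value theorem, $\varphi(t)<a$ for some $t\in(u,v)$ would yield a point of $(t,v)$ with value $a$, and $\varphi(t)>b$ would yield a point of $(u,t)$ with value $b$. Both are impossible, and the claim follows.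

The intervals $(u,v)$ found for distinct segments are disjoint, because $\varphi$ maps them into disjoint sets. Since $f(u),f(v)$ are the ends of a segment of length $\sqrt2\,r_k$, we have $v-u\ge(\sqrt2\,r_k/C)^s$. Summing over all segments we get
\[
1\ge\sum_{k\ge1}M_k\Bigl(\frac{\sqrt2\,r_k}{C}\Bigr)^s\ge\sum_{k\ge1}\frac12\,2^{ks}\cdot2^{s/2}\,2^{-ks}\,C^{-s}=\sum_{k\ge1}\tfrac12\,2^{s/2}\,C^{-s}=\infty ,
\]
a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AT}
Ambrosio and Tilli,
\emph{Topics on Analysis in Metric Spaces},
Ch.~4.

\bibitem{BMNS}
Taras Banakh, Tetiana Martyniuk, Magdalena Nowak, Filip Strobin,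
\emph{A Controlled Hahn-Mazurkiewicz Theorem and its Applications},
arXiv:2305.17200 (2023).

\bibitem{EH}
S. Eilenberg, O. G. Harrold,
\emph{Continua of finite linear measure I},
Amer. J. Math. 65 (1943).

\end{thebibliography}

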